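\title{Asymptotically straight geodesics that are not metric lines in Carnot groups}

\begin{abstract}
A metric line is a geodesic defined on $\mathbb{R}$ that minimizes length between any two of its points. It was conjectured that the metric lines of a Carnot group are exactly the unit-speed geodesics whose left-trivialized velocity tends to the same unit vector at $-\infty$ and at $+\infty$. We disprove this with an explicit normal geodesic in a $6$-dimensional Carnot group of step $3$. The conjecture holds in step at most $2$ and fails in some group of every step $s\ge 3$. In a family of step-$3$ groups attached to nondegenerate quadratic forms $q$, which contains the Engel group, it holds exactly when $q$ is a multiple of the inner product.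
\end{abstract}

\section{Introduction}

\subsection{Metric lines in Carnot groups}

A \emph{sub-Riemannian manifold} is a smooth manifold $M$ with a bracket-generating distribution $\mathcal{D}$ and an inner product $\langle\cdot,\cdot\rangle$ on $\mathcal{D}$. A curve $\gamma$ is \emph{horizontal} if it is absolutely continuous and $\dot\gamma(t)\in\mathcal{D}_{\gamma(t)}$ for almost every $t$. Its length is $\int\langle\dot\gamma,\dot\gamma\rangle^{1/2}\,dt$, and the distance $d(g,g')$ is the infimum of the lengths of horizontal curves from $g$ to $g'$. A \emph{geodesic} is a horizontal curve that is locally length-minimizing; normal and abnormal geodesics (Section~\ref{sec:extremals}) are both included. A \emph{metric line} is a globally minimizing geodesic $\gamma:\mathbb{R}\to M$, that is, one with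
\[
d(\gamma(a),\gamma(b))=|a-b|\qquad\text{for all } a,b\in\mathbb{R}.
\]
A metric line is parametrized by arc length. Being a geodesic is a local property, which a differential equation can certify. Being a metric line requires a comparison with all horizontal curves between far apart points, and one would like a criterion that can be read off the geodesic alone.

A \emph{Carnot group} of step $s$ is a simply connected Lie group $\mathbb{G}$ whose Lie algebra is graded and nilpotent,
\[
\mathfrak{g}=V_1\oplus\dots\oplus V_s,\qquad [V_1,V_i]=V_{i+1},\qquad V_{s+1}=\{0\}.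
\]
An inner product on $V_1$ is fixed; the distribution and the metric are the left translates of $V_1$ and of this inner product. Left translations $L_g$ are isometries. For a horizontal curve $\gamma$, the \emph{left-trivialized velocity}
\[
u(t)=(L_{\gamma(t)^{-1}})_*\dot\gamma(t)\in V_1
\]
is defined for almost every $t$, and the length of $\gamma$ is $\int|u|\,dt$. The canonical projection $\pi:\mathbb{G}\to\mathbb{G}/[\mathbb{G},\mathbb{G}]\cong V_1$ is a homomorphism onto the Euclidean space $V_1$, and $u$ is the ordinary velocity of the curve $\pi\circ\gamma$. A \emph{horizontal lift} of a curve $c$ in $V_1$ is a horizontal curve $\gamma$ with $\pi\circ\gamma=c$. It solves $\dot\gamma=(L_\gamma)_*\dot c$, so it is determined by $c$ and one point; lifts of the same curve, or of two curves that differ by a translation of $V_1$, differ by a left translation.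

Two known facts frame the question. First, $\gamma$ and $\pi\circ\gamma$ have the same length, so
\begin{equation}\label{eq:proj}
d(g,g')\ge|\pi(g)-\pi(g')|,
\end{equation}
and every horizontal lift of a straight line parametrized by arc length is a metric line. These are the curves with $u$ constant and $|u|=1$. Second, a necessary condition for an arc-length parametrized geodesic to be a metric line is the existence of a unit vector $v\in V_1$ with
\begin{equation}\label{eq:average}
\lim_{T\to\infty}\frac1{2T}\int_{-T}^{T}\langle v,u(t)\rangle\,dt=1 .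
\end{equation}
So lifts of lines are metric lines, and a metric line moves on average in one direction. The following conjecture, posed in \cite{CVB}, places the dividing line between these two conditions.

\medskip
\noindent\textbf{Conjecture.} \emph{In a Carnot group $\mathbb{G}$ with a left-invariant sub-Riemannian structure, the metric lines are precisely the geodesics $\gamma:\mathbb{R}\to\mathbb{G}$ parametrized by arc length for which there is a unit vector $v\in V_1$ with}
\begin{equation}\label{eq:limit}
v=\lim_{t\to-\infty}u(t)=\lim_{t\to+\infty}u(t).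
\end{equation}
\medskip

The limits are taken over the full-measure set where $u$ is defined. We call \eqref{eq:limit} the \emph{limit condition}; it implies \eqref{eq:average}, because limits imply limits of averages.

The simplest cases support the conjecture. In step $1$ the group is Euclidean space and both classes consist of the straight lines. In step $2$, which includes the Heisenberg group, both classes consist of the lifts of straight lines (Theorem~\ref{thm:step}). In the Engel group, of step $3$, there is a geodesic whose projection follows a line, makes one loop, and follows the same line again (Figure~\ref{fig:soliton}); it satisfies \eqref{eq:limit}, and it is a metric line (Theorem~\ref{thm:dichotomy} with $n=1$). One is led to guess that a geodesic that is straight at both ends makes only a detour forced on it by the higher coordinates of its endpoints. The guess is wrong. The limit condition sees only the projected curve, whereas the worth of the detour depends on what the other horizontal directions of the group can achieve.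

\subsection{Results}

Let $q(x)=\sum_{i=1}^n c_ix_i^2$ be a nondegenerate quadratic form on $\mathbb{R}^n$ (all $c_i\neq0$), and let $B(x,a)=\sum_i c_ix_ia_i$. Let $\mathbb{G}_q=\mathbb{R}^n\times\mathbb{R}\times\mathbb{R}^n\times\mathbb{R}\ni(x,y,a,z)$ with the product
\begin{equation}\label{eq:law}
(x,y,a,z)(x',y',a',z')=\bigl(x+x',\;y+y',\;a+a'+y'x,\;z+z'+2B(x,a')+q(x)y'\bigr).
\end{equation}
This is a Carnot group of step $3$ and dimension $2n+2$ (Section~\ref{sec:groups}). Its first layer $V_1$ is spanned by the left-invariant fields $X_1,\dots,X_n,Y$ that equal $\partial_{x_1},\dots,\partial_{x_n},\partial_y$ at the identity, and we declare these fields orthonormal. The projection is $\pi(x,y,a,z)=(x,y)$. For $n=1$ the group $\mathbb{G}_q$ is the Engel group.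

\begin{theorem}\label{thm:counter}
Let $n=2$ and $q=x_1^2-\kappa x_2^2$ with $\kappa>0$. In $\mathbb{G}_q$, let $\gamma$ be a horizontal lift of
\begin{equation}\label{eq:soliton}
x_1(t)=\sqrt2\,\operatorname{sech}(\sqrt2\,t),\qquad x_2(t)=0,\qquad y(t)=t-\sqrt2\tanh(\sqrt2\,t).
\end{equation}
Then $\gamma$ is a normal geodesic parametrized by arc length, and $u(t)\to Y$ as $t\to\pm\infty$. For every $T_0\in\mathbb{R}$ the arc $\gamma|_{[T_0,T]}$ is not minimizing for $T$ large; precisely,
\begin{align}
\lim_{T\to\infty}\bigl[(T-T_0)-d(\gamma(T_0),\gamma(T))\bigr]&=\sqrt2\,\bigl(1-\tanh(\sqrt2\,T_0)\bigr)>0,\label{eq:first}\\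
\lim_{T\to\infty}\bigl[2T-d(\gamma(-T),\gamma(T))\bigr]&=2\sqrt2 .\label{eq:second}
\end{align}
In particular $\gamma$ is not a metric line, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:step}
The conjecture holds in every Carnot group of step at most $2$: there, both classes of curves are exactly the horizontal lifts of straight lines parametrized by arc length. For every $s\ge3$ there is a Carnot group of step $s$ in which it fails.
\end{theorem}

\begin{theorem}\label{thm:dichotomy}
Let $q$ be nondegenerate. The conjecture holds in $\mathbb{G}_q$ if and only if $q=c|x|^2$ for a constant $c\ne0$. In that case the metric lines are exactly the horizontal lifts of straight lines parametrized by arc length and of the \emph{solitons}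
\begin{equation}\label{eq:solitons}
x=x_c+\sqrt{2/\mu}\;\operatorname{sech}\bigl(\sqrt{2\mu}\,(t-t_0)\bigr)\,e,\qquad \dot y=\varepsilon\bigl(1-\mu|x-x_c|^2\bigr),
\end{equation}
where $x_c\in\mathbb{R}^n$, $t_0\in\mathbb{R}$, $\mu>0$, $|e|=1$ and $\varepsilon=\pm1$.
\end{theorem}

In all our counterexamples the implication that fails is ``limit condition $\Rightarrow$ metric line''. We do not decide whether every metric line in every Carnot group satisfies the limit condition.

Section~\ref{sec:extremals} recalls normal and abnormal extremals, and Section~\ref{sec:groups} describes $\mathbb{G}_q$ and the curve \eqref{eq:soliton}. Section~\ref{sec:model} contains the main idea in a model problem: the loop of \eqref{eq:soliton} serves to make $z$ decrease while $y$ increases, and the price of this depends on $q$. Sections~\ref{sec:counter} and \ref{sec:step} prove Theorems~\ref{thm:counter} and \ref{thm:step}; Sections~\ref{sec:aniso} and \ref{sec:round} prove the two directions of Theorem~\ref{thm:dichotomy}.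

\section{Normal and abnormal extremals}\label{sec:extremals}

Let $\gamma$ be a horizontal curve in a Carnot group $\mathbb{G}$, defined on an interval $I$, with left-trivialized velocity $u$. Left translations identify every cotangent space with $\mathfrak{g}^*$. In this trivialization, a \emph{lift} of $\gamma$ is an absolutely continuous curve $\lambda:I\to\mathfrak{g}^*$ with
\begin{equation}\label{eq:lift}
\frac{d}{dt}\,\lambda(W)=\lambda([u,W])\qquad\text{for all }W\in\mathfrak{g}\text{ and almost every }t .
\end{equation}
The lift is \emph{normal} if $\lambda(W)=\langle u,W\rangle$ for all $W\in V_1$ and almost every $t$; then $(\gamma,\lambda)$ is a trajectory of the Hamiltonian $H=\frac12\sum_i\lambda(e_i)^2$, where $e_1,\dots,e_k$ is an orthonormal basis of $V_1$, and it is called a normal extremal. The lift is \emph{abnormal} if $\lambda\neq0$ and $\lambda(W)=0$ for all $W\in V_1$. A curve is \emph{strictly abnormal} if it has an abnormal lift and no normal lift. We use three facts from \cite{ABB}.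
\begin{itemize}
\item[(N)] A horizontal curve with a normal lift is locally length-minimizing.
\item[(P)] Pontryagin maximum principle: every length-minimizer parametrized by arc length has a normal or an abnormal lift.
\item[(G)] Goh condition (Agrachev--Sarychev): a strictly abnormal length-minimizer has an abnormal lift that annihilates $\mathcal{D}+[\mathcal{D},\mathcal{D}]$, that is, $V_1\oplus V_2$.
\end{itemize}
Theorem~\ref{thm:counter} uses only (N).

A geodesic on $\mathbb{R}$ is minimizing only on short arcs, so (P) gives one lift on each short arc, with no relation between them. Analyticity produces a single lift.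

\begin{lemma}\label{lem:global}
Let $\gamma:\mathbb{R}\to\mathbb{G}$ be a horizontal curve such that every $t$ has a neighborhood on which $\gamma$ has a normal lift. Then $\gamma$ has a normal lift on $\mathbb{R}$.
\end{lemma}

\begin{proof}
Put $U(\lambda)=\sum_i\lambda(e_i)e_i$. A normal lift has $u=U(\lambda)$, so it solves $\frac{d}{dt}\lambda(W)=\lambda([U(\lambda),W])$, an ordinary differential equation on $\mathfrak{g}^*$ with polynomial right side. Its solutions are real analytic. They are defined on $\mathbb{R}$: we have $\frac{d}{dt}\frac12|U|^2=\sum_i\lambda(e_i)\lambda([U,e_i])=\lambda([U,U])=0$, so $|U|$ is constant and $|\dot\lambda|\le C|\lambda|$ along each solution.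

By hypothesis $u$ agrees almost everywhere near each $t$ with an analytic function. Two such functions agree on an overlap, being continuous and equal almost everywhere, so $u$ agrees almost everywhere with an analytic function on $\mathbb{R}$. Let $\lambda$ be a normal lift near $0$, extended to a solution on $\mathbb{R}$. The analytic functions $u$ and $U(\lambda)$ agree near $0$, hence on $\mathbb{R}$, and $\lambda$ is a normal lift on $\mathbb{R}$.
\end{proof}

\section{The groups $\mathbb{G}_q$ and the standard soliton}\label{sec:groups}

\subsection{Group structure and horizontal curves}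

The product \eqref{eq:law} is associative. The $a$-components of $(gg')g''$ and $g(g'g'')$ both equal $a+a'+a''+y'x+y''(x+x')$. The $z$-components both contain $z+z'+z''+2B(x,a')+2B(x+x',a'')+q(x)y'$; the remaining terms are $q(x+x')y''$ in the first product and $q(x)y''+2B(x,x')y''+q(x')y''$ in the second, and these are equal. The identity is $0$, and $(x,y,a,z)^{-1}=(-x,\,-y,\,-a+yx,\,-z+2B(x,a)-q(x)y)$.

Differentiating \eqref{eq:law} in the second factor at $0$ gives the left-invariant fields
\[
X_i=\partial_{x_i},\qquad Y=\partial_y+\sum_i x_i\partial_{a_i}+q(x)\partial_z,\qquad A_i=\partial_{a_i}+2c_ix_i\partial_z,\qquad Z=\partial_z .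
\]
The only nonzero brackets are $[X_i,Y]=A_i$ and $[X_i,A_i]=2c_iZ$. With $V_1=\operatorname{span}(X_i,Y)$, $V_2=\operatorname{span}(A_i)$ and $V_3=\mathbb{R}Z$, the group $\mathbb{G}_q$ is a Carnot group of step $3$.

A curve is horizontal when $\dot\gamma=\sum\dot x_iX_i+\dot yY$, that is, when
\begin{equation}\label{eq:horizontal}
\dot a_i=x_i\dot y,\qquad \dot z=q(x)\dot y .
\end{equation}
We write $u=(\dot x,\dot y)$; the length is $\int\sqrt{|\dot x|^2+\dot y^2}\,dt$. Let $\Delta$ denote the increment of a coordinate from $g$ to $g'$. By \eqref{eq:horizontal}, the lift from $g$ of a curve $(x(\cdot),y(\cdot))$ ends at $g'$ if and only if the curve ends at $\pi(g')$ and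
\begin{equation}\label{eq:match}
\int x_i\,dy=\Delta a_i\quad(1\le i\le n),\qquad \int q(x)\,dy=\Delta z .
\end{equation}
So $d(g,g')$ is the least length of a Euclidean curve with given endpoints and given moments \eqref{eq:match}. By \eqref{eq:proj}, $d(g,g')\ge|\Delta y|$.

The following maps respect \eqref{eq:law} and \eqref{eq:horizontal}, as one sees term by term.
\begin{itemize}
\item The \emph{reflection} $(x,y,a,z)\mapsto(x,-y,-a,-z)$ is an isometric automorphism.
\item The \emph{dilation} $\delta_r(x,y,a,z)=(rx,ry,r^2a,r^3z)$, $r>0$, is an automorphism that multiplies lengths by $r$.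
\item For $c\neq0$, the map $(x,y,a,z)\mapsto(x,y,a,z/c)$ is an isometric isomorphism $\mathbb{G}_q\to\mathbb{G}_{q/c}$. Permuting the indices $i$ permutes the coefficients $c_i$ isometrically.
\item If $q=c|x|^2$, then $(x,y,a,z)\mapsto(Rx,y,Ra,z)$ is an isometric automorphism for every orthogonal matrix $R$.
\end{itemize}

Most of our competitors are \emph{graphs} over the $y$-axis: $y=y_0+Lw$ and $x=x(w)$ for $w\in[0,1]$, with $L>0$. From $\sqrt{L^2+r^2}\le L+r^2/(2L)$ we get, with $'=d/dw$,
\begin{equation}\label{eq:graph}
\text{length}=\int_0^1\sqrt{L^2+|x'|^2}\,dw\le L+\frac1{2L}\int_0^1|x'|^2\,dw .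
\end{equation}
A bounded oscillation spread over a long interval costs almost no length, while it changes the moments \eqref{eq:match} by amounts proportional to $L$.

\subsection{Extremals}

Let $\lambda$ be a lift, and put $p_i=\lambda(X_i)$. Equation \eqref{eq:lift} and the brackets give
\[
\dot p_i=-\dot y\,\lambda(A_i),\qquad \tfrac{d}{dt}\lambda(Y)=\sum_i\dot x_i\,\lambda(A_i),\qquad \tfrac{d}{dt}\lambda(A_i)=2c_i\dot x_i\,\lambda(Z),\qquad \tfrac{d}{dt}\lambda(Z)=0 .
\]
Integrate from right to left: $\lambda(Z)=p_z$ is constant, $\lambda(A_i)=p_{a_i}+2c_ix_ip_z$ with $p_{a_i}$ constant, and $\lambda(Y)=F(x)$, where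
\[
F(x)=p_y+p_a\cdot x+p_z\,q(x)
\]
with $p_y$ constant; note that $\lambda(A_i)=\partial_iF(x)$. A lift is therefore a choice of constants $p_y,p_a,p_z$ and a function $p(t)$ with $\dot p=-\dot y\,\nabla F(x)$. It is normal when $p=\dot x$ and $F(x)=\dot y$. So a horizontal curve parametrized by arc length has a normal lift if and only if, for some constants $p_y,p_a,p_z$,
\begin{equation}\label{eq:normal}
\ddot x=-F\,\nabla F(x),\qquad \dot y=F(x),\qquad |\dot x|^2+F(x)^2=1 .
\end{equation}
The point $x$ moves in the potential $F^2/2$ with energy $1/2$. The lift is abnormal when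
\begin{equation}\label{eq:abnormal}
(p_y,p_a,p_z)\neq0,\qquad F(x(t))\equiv0,\qquad \dot y\,\nabla F(x)=0\ \text{ almost everywhere}.
\end{equation}

\subsection{The standard soliton}

By \eqref{eq:normal}, the condition $u\to Y$ at both ends asks for a motion that leaves a point where $F=1$ with speed zero and comes back in infinite time. Suppose $c_1=1$, with $n$ and the other $c_i$ arbitrary, and take $F=1-q$. The origin is an equilibrium with $F=1$, and the $x_1$-axis is invariant because $\partial_iF=-2c_ix_i=0$ there for $i\ge2$. The \emph{standard soliton} is a horizontal lift $\gamma$ of the curve with $x_1$ and $y$ as in \eqref{eq:soliton} and $x_i=0$ for $i\ge2$.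

\begin{lemma}\label{lem:soliton}
If $c_1=1$, the standard soliton is a normal geodesic of $\mathbb{G}_q$ parametrized by arc length, and $u(t)\to Y$ as $t\to\pm\infty$.
\end{lemma}

\begin{proof}
Write $\operatorname{sech}$ and $\tanh$ for their values at $\sqrt2\,t$. Then $F=1-x_1^2=1-2\operatorname{sech}^2=\dot y$ and $\dot x_1=-2\operatorname{sech}\tanh$, so
\[
\dot x_1^2=4\operatorname{sech}^2(1-\operatorname{sech}^2)=1-F^2,\qquad
\ddot x_1=2\sqrt2\,\operatorname{sech}\,(\tanh^2-\operatorname{sech}^2)=2x_1F=-F\,\partial_1F .
\]
Thus \eqref{eq:normal} holds, and $\gamma$ is a geodesic by (N). Finally $(\dot x,\dot y)\to(0,1)$ as $t\to\pm\infty$.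
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[->,gray] (-3,0)--(3,0) node[right,black] {$y$};
\draw[->,gray] (0,-0.15)--(0,1.75) node[above,black] {$x_1$};
\draw[dashed,gray] (-1.3,1)--(1.3,1) node[right,black] {$x_1=1$};
\draw[thick,->] plot[domain=-4:4,samples=161,variable=\t] ({\t-1.41421*tanh(1.41421*\t)},{1.41421/cosh(1.41421*\t)});
\draw[thick,->] (0.02,1.41421)--(-0.04,1.41421);
\node[above right] at (0.02,1.41421) {$\sqrt2$};
\end{tikzpicture}
\caption{The unit-speed plane curve $y=t-\sqrt2\tanh(\sqrt2\,t)$, $x_1=\sqrt2\operatorname{sech}(\sqrt2\,t)$, the projection of the standard soliton. Both ends are asymptotic to the $y$-axis and move in the direction of increasing $y$. Since $\dot y=1-x_1^2$, the coordinate $y$ decreases on the part of the loop above the line $x_1=1$.}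
\label{fig:soliton}
\end{figure}

We record the data of the symmetric arc $\gamma|_{[-T,T]}$, $T>0$. Put $\tau=\tanh(\sqrt2\,T)$, $\sigma=\operatorname{sech}(\sqrt2\,T)$ and $s=x_1(\pm T)=\sqrt2\,\sigma$. Then
\begin{equation}\label{eq:arc}
\Delta y=2T-2\sqrt2\,\tau,\qquad \int x_1\,dy=-2\sigma\tau,\qquad I(T):=\int x_1^2\,dy=-\sqrt2\,\tau\Bigl(2-\frac43\tau^2\Bigr).
\end{equation}
The second formula follows from $x_1\dot y=x_1F=\frac12\ddot x_1$, which gives $\int x_1\,dy=\frac12[\dot x_1]_{-T}^T$. For the third, substitute $\theta=\sqrt2\,t$ and use the primitives $\tanh$ of $\operatorname{sech}^2$ and $\tanh-\frac13\tanh^3$ of $\operatorname{sech}^4$: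
\[
I(T)=\sqrt2\int_{-\sqrt2T}^{\sqrt2T}(\operatorname{sech}^2\theta-2\operatorname{sech}^4\theta)\,d\theta=\sqrt2\,\bigl[2\tau-4(\tau-\tau^3/3)\bigr].
\]
So $\Delta z=I(T)$ is negative, and $I(T)\to-\frac{2\sqrt2}3$ as $T\to\infty$. The sign comes from the loop: the weight $x_1^2$ is largest where $y$ decreases.

\section{A model problem: the price of negative $z$}\label{sec:model}

As $T\to\infty$, the arc $\gamma|_{[-T,T]}$ starts and ends near $x=0$, and by \eqref{eq:arc} it has $\Delta a\to0$, $\Delta z\to-\frac{2\sqrt2}3$, and length $\Delta y+2\sqrt2\,\tau$. It pays an excess of about $2\sqrt2$ over the lower bound $|\Delta y|$, and what it obtains is a negative $\Delta z$. The idealized problem is to estimate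
\[
d(0,g)-L,\qquad g=(0,L,0,-\zeta),\qquad \zeta>0\text{ fixed},\quad L\to\infty .
\]

\subsection{Indefinite forms: the price tends to zero}

Let $q=x_1^2-\kappa x_2^2$ with $\kappa>0$. Take the graph $y=Lw$, $x_1=0$, $x_2=\beta\sin2\pi w$. It runs from $(0,0)$ to $(0,L)$, with $\int x_1\,dy=\int x_2\,dy=0$ and $\int q\,dy=-\kappa\beta^2L/2$. For $\beta^2=2\zeta/(\kappa L)$ its lift from $0$ ends at $g$. Since $\int_0^1(x_2')^2\,dw=2\pi^2\beta^2$, the bound \eqref{eq:graph} gives
\[
0\le d(0,g)-L\le\frac{\pi^2\beta^2}{L}=\frac{2\pi^2\zeta}{\kappa L^2}\longrightarrow0 .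
\]
A direction in which $q$ is negative produces negative $z$ while $y$ keeps increasing, and no loop is needed. This is the mechanism of Theorem~\ref{thm:counter}.

\subsection{Positive forms: the price stays bounded below}

If $q$ is positive definite, then $\int q\,dy\ge0$ along a graph, so a curve from $0$ to $g$ must move backward in $y$ while it is away from $x=0$. The next lemma measures the cost. The idea is a calibration: for any function $F$ with values in $[-1,1]$, the Cauchy--Schwarz inequality gives $|u|\ge F\dot y+\sqrt{1-F^2}\,|\dot x|$, with equality along solutions of \eqref{eq:normal}. If $F=1-\mu q$, then $\int F\,dy=\Delta y-\mu\,\Delta z$ depends only on the endpoints. A fixed $\mu$ does not work, because a competitor may leave the region where $|F|\le1$. We therefore choose $\mu$ after the competitor: $\mu=2/m^2$, the parameter of the soliton \eqref{eq:solitons} whose amplitude $m$ equals that of the competitor.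

\begin{lemma}\label{lem:calibration}
Suppose $0<c_i\le1$ for all $i$. Let $\eta$ be a horizontal curve in $\mathbb{G}_q$ on a compact interval, and let $\rho=\sqrt{q(x)}$ along $\eta$. Suppose that $\rho=s$ at both endpoints and that $m=\max\rho>0$. Then
\[
\operatorname{length}(\eta)\ \ge\ \Delta y-\frac{2\,\Delta z}{m^2}+\frac43\,\frac{(m^2-s^2)^{3/2}}{m^2}.
\]
\end{lemma}

\begin{proof}
The function $\sqrt q$ is the Euclidean norm of $(\sqrt{c_i}\,x_i)_i$, so it is $1$-Lipschitz because $c_i\le1$. Hence $\rho$ is absolutely continuous and $|\dot\rho|\le|\dot x|$ almost everywhere. Let $F=1-2\rho^2/m^2\in[-1,1]$. Then $\sqrt{1-F^2}=\varphi(\rho)$ with $\varphi(\rho)=2\rho\sqrt{m^2-\rho^2}/m^2$, and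
\[
\sqrt{|\dot x|^2+\dot y^2}\ \ge\ F\dot y+\varphi(\rho)\,|\dot\rho|\qquad\text{almost everywhere}.
\]
By \eqref{eq:horizontal}, $\int F\dot y\,dt=\Delta y-2\Delta z/m^2$. If $\Phi'=\varphi$, then $\varphi(\rho)|\dot\rho|=|\frac{d}{dt}\Phi(\rho)|$; since $\rho$ goes from $s$ to $m$ and back to $s$,
\[
\int\varphi(\rho)|\dot\rho|\,dt\ \ge\ 2\int_s^m\frac{2\rho\sqrt{m^2-\rho^2}}{m^2}\,d\rho=\frac43\,\frac{(m^2-s^2)^{3/2}}{m^2}.\qedhere
\]
\end{proof}

In the model problem $s=0$, and $m>0$ because $x\equiv0$ would give $\Delta z=0$. The lemma bounds the excess from below by $2\zeta/m^2+4m/3$. This function of $m$ is smallest at $m^3=3\zeta$, where it equals $2m$. So, when $0<c_i\le1$,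
\[
d(0,g)-L\ \ge\ 2(3\zeta)^{1/3}\qquad\text{for every }L .
\]
For $\zeta=\frac{2\sqrt2}3$ the bound is $2\sqrt2$, the excess of the soliton, and Section~\ref{sec:round} turns this coincidence into a proof of minimality. For $q=c|x|^2$ with $c>0$, rescaling $z$ turns the bound into $2(3\zeta/c)^{1/3}$, which decreases as $c$ grows. This suggests that, when the coefficients differ, a loop in a direction with a larger coefficient is cheaper; Section~\ref{sec:aniso} confirms it.

\section{The counterexample}\label{sec:counter}

We prove the conclusions of Theorem~\ref{thm:counter} for the standard soliton $\gamma$ in every $\mathbb{G}_q$ with $n\ge2$, $c_1=1$ and $c_2=-\kappa<0$, since Section~\ref{sec:aniso} needs this generality. All curves have $x_i=0$ for $i\ge3$, so the conditions \eqref{eq:match} for $i\ge3$ read $0=0$. The first assertion of the theorem is Lemma~\ref{lem:soliton}.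

\begin{proof}[Proof of \eqref{eq:first}]
Fix $T_0$ and let $T\to\infty$. Put $s_0=x_1(T_0)>0$ and $s_1=x_1(T)\to0$. Along $\gamma|_{[T_0,T]}$:
\begin{itemize}
\item $\ell:=\Delta y=(T-T_0)-\int_{T_0}^Tx_1^2\,dt\to\infty$;
\item $J_1:=\int x_1\,dy=\frac12\bigl(\dot x_1(T)-\dot x_1(T_0)\bigr)$ is bounded, and $\int x_2\,dy=0$;
\item $J_2:=\int q\,dy=\int x_1^2\dot y\,dt$ is bounded, since $|J_2|\le\int_{\mathbb{R}}x_1^2\,dt<\infty$.
\end{itemize}
The difference from the model problem is that the starting value $s_0$ is not small. A graph that interpolates linearly from $s_0$ to $s_1$ has $\int x_1\,dy$ of order $\ell$, whereas $J_1$ is bounded; we correct this with a term $\alpha\sin\pi w$. The resulting $\int x_1^2\,dy$ is positive of order $\ell$, whereas $J_2$ is bounded; we cancel it with an oscillation in $x_2$ of mean zero. Lift from $\gamma(T_0)$ the graph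
\[
y=y(T_0)+\ell w,\qquad x_1=s_0(1-w)+s_1w+\alpha\sin\pi w,\qquad x_2=\beta\sin2\pi w,\qquad w\in[0,1].
\]
It ends at $\pi(\gamma(T))$, and $\int x_2\,dy=0$. The condition $\int x_1\,dy=\ell\bigl(\frac{s_0+s_1}2+\frac{2\alpha}\pi\bigr)=J_1$ holds for
\[
\alpha=\frac\pi2\Bigl(\frac{J_1}\ell-\frac{s_0+s_1}2\Bigr)\longrightarrow-\frac{\pi s_0}4 .
\]
Let $N=\int x_1^2\,dy=\ell\int_0^1x_1^2\,dw$. Using $\int_0^1(1-w)\sin\pi w\,dw=\frac1\pi$, we find
\[
\frac N\ell\longrightarrow s_0^2\int_0^1\Bigl(1-w-\frac\pi4\sin\pi w\Bigr)^2dw=s_0^2\Bigl(\frac13-\frac12+\frac{\pi^2}{32}\Bigr)>0 ,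
\]
so $N-J_2>0$ for $T$ large. The last condition, $\int q\,dy=N-\kappa\beta^2\ell/2=J_2$, holds for $\beta^2=2(N-J_2)/(\kappa\ell)$. This is where the sign of $c_2$ is used: with $c_2>0$ the equation would have no real solution. The number $\beta$ is bounded as $T\to\infty$.

By \eqref{eq:match} the competitor ends at $\gamma(T)$. Since $s_0,s_1,\alpha,\beta$ are bounded, so is $\int_0^1|x'|^2\,dw$, and \eqref{eq:graph} together with $d\ge|\Delta y|$ gives
\[
\ell\le d(\gamma(T_0),\gamma(T))\le\ell+O(1/\ell).
\]
Finally,
\[
(T-T_0)-\ell=\int_{T_0}^Tx_1^2\,dt\longrightarrow\int_{T_0}^\infty2\operatorname{sech}^2(\sqrt2\,t)\,dt=\sqrt2\,\bigl(1-\tanh(\sqrt2\,T_0)\bigr).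
\]
This proves \eqref{eq:first}. The limit is positive, so $\gamma|_{[T_0,T]}$ is not minimizing for $T$ large.
\end{proof}

\begin{proof}[Proof of \eqref{eq:second}]
By \eqref{eq:arc}, $2T-d(\gamma(-T),\gamma(T))\le2T-\Delta y=2\sqrt2\,\tau\le2\sqrt2$. For fixed $T_0$ and $T\ge|T_0|$ we have $d(\gamma(-T),\gamma(T_0))\le T_0+T$, and the triangle inequality gives
\[
2T-d(\gamma(-T),\gamma(T))\ \ge\ (T-T_0)-d(\gamma(T_0),\gamma(T)).
\]
By \eqref{eq:first} the lower limit of the left side is at least $\sqrt2\,(1-\tanh(\sqrt2\,T_0))$ for every $T_0$. Let $T_0\to-\infty$.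
\end{proof}

This completes the proof of Theorem~\ref{thm:counter}.

\begin{remark}
No half-line of $\gamma$ is minimizing. For $[T_0,\infty)$ this is \eqref{eq:first}. Since $x_1$ is even and $y$ is odd, the image of $t\mapsto\gamma(-t)$ under the reflection is another lift of \eqref{eq:soliton}, hence a left translate of $\gamma$; this exchanges $(-\infty,T_0]$ and $[-T_0,\infty)$.
\end{remark}

\section{The role of the step}\label{sec:step}

\begin{proof}[Proof of Theorem~\ref{thm:step}]
\emph{Step at most $2$.} Curves with constant unit $u$ are metric lines and satisfy \eqref{eq:limit}. Conversely, let $\gamma$ be an arc-length parametrized geodesic that is a metric line or satisfies \eqref{eq:limit}. In both cases \eqref{eq:average} holds for some unit vector $v$. We show that $u$ is constant.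

The step enters twice. First, $V_1\oplus V_2=\mathfrak{g}$, so the abnormal lift in (G) would be a nonzero covector that annihilates $\mathfrak{g}$. Hence no minimizer is strictly abnormal, by (P) every short arc of $\gamma$ has a normal lift, and by Lemma~\ref{lem:global} there is a normal lift $\lambda$ on $\mathbb{R}$. Second, $V_2$ is central, so \eqref{eq:lift} shows that $\lambda(W)$ is constant for $W\in V_2$. The components $u_i=\lambda(e_i)$ satisfy
\[
\dot u_i=\sum_jJ_{ij}u_j,\qquad J_{ij}=\lambda([e_j,e_i]),
\]
with $J$ constant and skew-symmetric. Thus $u(t)=e^{tJ}u_0$ with $|u_0|=1$.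

Let $P$ be the orthogonal projection onto $\ker J$. The skew map $J$ preserves $(\ker J)^\perp$ and is invertible there, and $e^{tJ}$ is orthogonal. So $u=Pu_0+\dot r$, where $r(t)=J^{-1}e^{tJ}(u_0-Pu_0)$ is bounded, and $\frac1{2T}\int_{-T}^Tu\,dt\to Pu_0$. Now \eqref{eq:average} reads $\langle v,Pu_0\rangle=1$. Hence $|Pu_0|\ge1=|u_0|$, so $u_0\in\ker J$ and $u$ is constant.

\emph{Step $s\ge3$.} Let $\mathbb{H}$ be a Carnot group of step $s$, for instance the one with basis $E,E_1,\dots,E_s$, brackets $[E,E_i]=E_{i+1}$ for $i<s$, and first layer spanned by $E,E_1$. Let $\mathbb{G}_q$ and $\gamma$ be as in Theorem~\ref{thm:counter}. The product $\mathbb{G}_q\times\mathbb{H}$, graded by the direct sums of the layers and with the two first layers orthogonal, is a Carnot group of step $\max(3,s)=s$. The projection to $\mathbb{G}_q$ maps horizontal curves to horizontal curves and does not increase length, and the inclusion $g\mapsto(g,e)$ preserves length. Hence $d((g,e),(g',e))=d(g,g')$. The curve $(\gamma,e)$ is therefore an arc-length parametrized geodesic that is not a metric line, and its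 left-trivialized velocity tends to $(Y,0)$ at both ends.
\end{proof}

\section{Forms that are not multiples of $|x|^2$}\label{sec:aniso}

We prove the ``only if'' part of Theorem~\ref{thm:dichotomy}. Suppose $q$ is not a multiple of $|x|^2$, so $c_i\neq c_j$ for some $i,j$. The ratio $c_j/c_i$ is defined and nonzero by nondegeneracy, and it differs from $1$. Either it is negative, or one of $c_j/c_i$ and $c_i/c_j$ exceeds $1$. After relabeling and rescaling $z$ we may assume that $c_1=1$ and either $c_2<0$ or $c_2=c>1$. By Lemma~\ref{lem:soliton} the standard soliton $\gamma$ satisfies the limit condition, and it suffices to show that it is not a metric line. If $c_2<0$, this was done in Section~\ref{sec:counter}. It remains to prove the following.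

\begin{proposition}\label{prop:aniso}
If $c_1=1$ and $c_2=c>1$, the standard soliton is not a metric line in $\mathbb{G}_q$.
\end{proposition}

Graphs in the $(x_1,x_2)$-directions now give $\int q\,dy\ge0$, so the competitor makes a loop, and it makes it in the $x_2$-direction. A copy of the soliton scaled by $1/k$ has excess length about $2\sqrt2/k$, and in the $x_2$-direction it produces $\Delta z\approx-ck^{-3}\frac{2\sqrt2}3$. We want a smaller excess than the soliton, so $k>1$, and a more negative $\Delta z$, so $k^3<c$; the surplus of negative $z$ is then compensated by a long graph at almost no cost. The choice $k=c^{1/4}$ meets both requirements.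

\begin{proof}
All curves have $x_i=0$ for $i\ge3$. Let $k=c^{1/4}>1$.

\emph{The small loop.} For $S>0$ let $\tilde x(t)=x_1(kt)/k$ and $\tilde y(t)=y(kt)/k$, $t\in[-S,S]$, with $x_1,y$ as in \eqref{eq:soliton}. This plane curve has unit speed, and $\tilde x(\pm S)=s_S:=\frac{\sqrt2}k\operatorname{sech}(\sqrt2\,kS)$. Let $\ell_0$ be the increment of $\tilde y$. By \eqref{eq:arc} with $T=kS$,
\begin{equation}\label{eq:loop}
2S-\ell_0=\frac{2\sqrt2}k\tanh(\sqrt2\,kS)<\frac{2\sqrt2}k .
\end{equation}
The curve $(\tilde x-s_S,\tilde y)$ has length $2S$, and its first coordinate vanishes at both ends. Put $A_0=\int(\tilde x-s_S)\,d\tilde y$ and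
\[
Z_0=c\int(\tilde x-s_S)^2\,d\tilde y=c\Bigl(k^{-3}I(kS)-2s_S\int\tilde x\,d\tilde y+s_S^2\ell_0\Bigr).
\]
As $S\to\infty$, the number $s_S$ decays exponentially, $\int\tilde x\,d\tilde y$ is bounded by \eqref{eq:arc}, and $|\ell_0|\le2S$. So $Z_0\to-ck^{-3}\frac{2\sqrt2}3=-k\frac{2\sqrt2}3$. Fix $S$ with $Z_0<-\frac{2\sqrt2}3$; then $\ell_0,A_0,Z_0$ are fixed numbers.

\emph{The competitor.} Let $T\to\infty$, with the notation of \eqref{eq:arc}, and put $\ell=2T-2\sqrt2\,\tau$ and $L=\ell-\ell_0\to\infty$. Starting at $\gamma(-T)$, lift the concatenation of two pieces. On the first, $x_1\equiv s$, $x_2=\tilde x-s_S$, and $y$ equals $\tilde y$ up to an additive constant. The second is a graph over a $y$-interval of length $L$,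
\[
x_1=s+\alpha_1\sin\pi w,\qquad x_2=\alpha_2\sin\pi w+\beta\sin2\pi w,\qquad w\in[0,1].
\]
Both pieces start and end at $(x_1,x_2)=(s,0)$, and the total increment of $y$ is $\ell$, so the curve ends at $\pi(\gamma(T))$. Each of the three parameters serves one condition in \eqref{eq:match}.
\begin{itemize}
\item $\int x_1\,dy=s\ell+\frac{2\alpha_1L}\pi=-2\sigma\tau$. This defines $\alpha_1=-\frac{\pi(s\ell+2\sigma\tau)}{2L}=O(\sigma)$, because $s=\sqrt2\,\sigma$ and $\ell/L\to1$.
\item $\int x_2\,dy=A_0+\frac{2\alpha_2L}\pi=0$. This defines $\alpha_2=-\frac{\pi A_0}{2L}=O(1/T)$.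
\item $\int q\,dy=s^2\ell_0+Z_0+N+\frac{cL}2(\alpha_2^2+\beta^2)=I(T)$, where $N$ is the integral of $x_1^2\,dy$ over the second piece. We used that $\sin\pi w$ and $\sin2\pi w$ are orthogonal on $[0,1]$ with squared norm $\frac12$.
\end{itemize}
Here $N\le(s+|\alpha_1|)^2L=O(\sigma^2T)\to0$ and $L\alpha_2^2\to0$, so
\[
I(T)-Z_0-s^2\ell_0-N-\frac{cL}2\alpha_2^2\longrightarrow-\frac{2\sqrt2}3-Z_0>0 .
\]
The third condition says that $\frac{cL}2\beta^2$ equals the left side. It is solvable for $T$ large, with $\beta^2=O(1/T)$, and the competitor then ends at $\gamma(T)$.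

\emph{Its length.} The functions $\cos\pi w$ and $\cos2\pi w$ are also orthogonal on $[0,1]$ with squared norm $\frac12$, so $\int_0^1|x'|^2\,dw=\frac{\pi^2}2(\alpha_1^2+\alpha_2^2+4\beta^2)$ on the second piece. By \eqref{eq:graph} the total length is at most
\[
2S+L+\frac{\pi^2}{4L}(\alpha_1^2+\alpha_2^2+4\beta^2)=\ell+(2S-\ell_0)+o(1).
\]
The arc $\gamma|_{[-T,T]}$ has length $2T=\ell+2\sqrt2\,\tau$ with $\tau\to1$, while $2S-\ell_0<2\sqrt2/k<2\sqrt2$ by \eqref{eq:loop}. For $T$ large the competitor is shorter.
\end{proof}

\section{Multiples of $|x|^2$}\label{sec:round}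

We prove the ``if'' part of Theorem~\ref{thm:dichotomy}. Rescaling $z$ does not change $x$ and $y$, so we assume $q=|x|^2$. We show that solitons are metric lines, that every geodesic is normal, and that \eqref{eq:average} singles out lines and solitons among normal geodesics.

\subsection{Solitons are metric lines}

\begin{proposition}\label{prop:metric}
In $\mathbb{G}_{|x|^2}$, every horizontal lift of a soliton \eqref{eq:solitons} is a metric line.
\end{proposition}

\begin{proof}
A left translation, a translation of time, a rotation and the reflection reduce to $x_c=0$, $t_0=0$, $e=(1,0,\dots,0)$ and $\varepsilon=1$. If $\gamma$ is the standard soliton and $r=\mu^{-1/2}$, then $t\mapsto\delta_r\gamma(t/r)$ has $x_1=\sqrt{2/\mu}\operatorname{sech}(\sqrt{2\mu}\,t)$ and $\dot y=1-\mu x_1^2$, and it is a metric line if $\gamma$ is. So it suffices to treat $\gamma$.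

Let $T>0$ and let $\eta$ be a horizontal curve from $\gamma(-T)$ to $\gamma(T)$. Along $\eta$ we have $|x|=s>0$ at both ends, $\Delta y=2T-2\sqrt2\,\tau$ and $\Delta z=I(T)=-|I|$, where $|I|=\sqrt2\,\tau(2-\frac43\tau^2)$. With $m=\max|x|\ge s$, Lemma~\ref{lem:calibration} gives
\[
\operatorname{length}(\eta)\ge2T-2\sqrt2\,\tau+h(m),\qquad h(m)=\frac{2|I|}{m^2}+\frac43\,\frac{(m^2-s^2)^{3/2}}{m^2}.
\]
The amplitude $m$ is unknown, so we minimize $h$ over $m\ge s$. We compute
\[
m^3h'(m)=-4|I|+\frac43(m^2-s^2)^{1/2}\bigl(3m^2-2(m^2-s^2)\bigr)=-4|I|+\frac43(m^2-s^2)^{1/2}(m^2+2s^2),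
\]
which is increasing in $m$. Take $m=\sqrt2$, the amplitude of $\gamma$. Since $s^2=2-2\tau^2$, we have $m^2-s^2=2\tau^2$ and $m^2+2s^2=6-4\tau^2$, and the expression equals
\[
-\sqrt2\,\tau\Bigl(8-\frac{16}3\tau^2\Bigr)+\frac43\sqrt2\,\tau\,(6-4\tau^2)=0 .
\]
So $h$ decreases on $[s,\sqrt2]$ and increases afterward, and
\[
h(m)\ge h(\sqrt2)=|I|+\frac23(2\tau^2)^{3/2}=\sqrt2\,\tau\Bigl(2-\frac43\tau^2\Bigr)+\frac{4\sqrt2}3\tau^3=2\sqrt2\,\tau .
\]
Hence $d(\gamma(-T),\gamma(T))=2T$ for all $T>0$. For $-T\le a<b\le T$ the triangle inequality gives $2T\le(a+T)+d(\gamma(a),\gamma(b))+(T-b)$, so $d(\gamma(a),\gamma(b))\ge b-a$, and equality holds.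
\end{proof}

\begin{remark}
For the standard soliton the proof uses only $c_1=1$ and the hypothesis $0<c_i\le1$ of Lemma~\ref{lem:calibration}. With Section~\ref{sec:counter} and Proposition~\ref{prop:aniso}, this shows that for $c_1=1$ the standard soliton is a metric line in $\mathbb{G}_q$ if and only if $0<c_i\le1$ for all $i$. The projected curve, and with it the limit condition, is the same in all cases.
\end{remark}

\subsection{Every geodesic is normal}

In step $3$ the Goh condition does not exclude abnormal minimizers by itself, so we determine them from \eqref{eq:abnormal}.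

\begin{lemma}\label{lem:abnormal}
In $\mathbb{G}_{|x|^2}$, if an arc-length parametrized length-minimizer on $[\alpha,\beta]$ has an abnormal lift, then $u$ is constant on $[\alpha,\beta]$.
\end{lemma}

\begin{proof}
We first show from \eqref{eq:abnormal} that $y$ or $x$ is constant. If $p_z=0$, then $p_a\neq0$, since otherwise $p_y=F=0$ and all constants vanish. Then $\nabla F=p_a\ne0$ and $\dot y=0$ almost everywhere. If $p_z\neq0$, complete the square: $F=f_0+p_z|x-x_c|^2$ with $x_c=-p_a/(2p_z)$. From $F\equiv0$ we get $|x-x_c|^2=-f_0/p_z$. If $f_0\neq0$, then $\nabla F=2p_z(x-x_c)\neq0$ along the curve and $\dot y=0$ almost everywhere. If $f_0=0$, then $x\equiv x_c$.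

Now we use minimality. If $y$ is constant, then $\Delta y=0$, $\Delta a=0$ and $\Delta z=0$, and the straight segment in $x$ with $y$ constant joins the same endpoints. If $x\equiv x_c$, then $\Delta a=x_c\Delta y$ and $\Delta z=|x_c|^2\Delta y$, and the straight segment in $y$ joins the same endpoints. In both cases $\beta-\alpha\le|(\Delta x,\Delta y)|$. A unit-speed Euclidean curve that is no longer than its chord has constant velocity.
\end{proof}

\begin{lemma}\label{lem:normal}
Every arc-length parametrized geodesic $\gamma:\mathbb{R}\to\mathbb{G}_{|x|^2}$ satisfies \eqref{eq:normal} on $\mathbb{R}$ for fixed constants $p_y,p_a,p_z$.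
\end{lemma}

\begin{proof}
Each $t$ has a compact neighborhood on which $\gamma$ is minimizing, and there it has a normal or an abnormal lift by (P). In the abnormal case $u$ is constant by Lemma~\ref{lem:abnormal}, and \eqref{eq:normal} holds with $p_y=\dot y$, $p_a=0$, $p_z=0$. So $\gamma$ has a normal lift near each $t$, and Lemma~\ref{lem:global} applies.
\end{proof}

\subsection{Classification}

\begin{proposition}\label{prop:classify}
Let $\gamma:\mathbb{R}\to\mathbb{G}_{|x|^2}$ be an arc-length parametrized geodesic that satisfies \eqref{eq:average} for some unit vector $v$. Then $\gamma$ is a lift of a straight line or of a soliton.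
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:normal}, \eqref{eq:normal} holds on $\mathbb{R}$. ``Average'' means $\frac1{2T}\int_{-T}^T$ as $T\to\infty$. We assume that $u$ is not constant and show that $\gamma$ is a lift of a soliton.

\emph{Case $p_z=0$.} Here $F=p_y+b\cdot x$ with $b=p_a$, and $\ddot x=-Fb$. If $b=0$, then $u$ is constant, so $b\neq0$. From $\ddot F=b\cdot\ddot x=-|b|^2F$ we get $F=A\cos(|b|t+\phi)$. If $A=0$, then $\ddot x=0$ and $\dot y=0$, and $u$ is constant; so $A\neq0$. Integrating, $\dot x=w-A\sin(|b|t+\phi)\,b/|b|$ for a constant vector $w$. Comparing $b\cdot\dot x$ with $\dot F=-A|b|\sin(|b|t+\phi)$ gives $w\perp b$, and then $1=|\dot x|^2+F^2=|w|^2+A^2$. The averages of $u$ tend to $(w,0)$ with $|w|<1$, which contradicts \eqref{eq:average}. This case does not occur.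

\emph{Case $p_z\neq0$: reduction to one dimension.} Write $F=f_0+p_z|x-x_c|^2$; after a left translation, $x_c=0$. Since $|F|\le1$, the curve $x$ is bounded, so the averages of $\dot x$ tend to $0$. If $v=(v_x,v_y)$, then \eqref{eq:average} says that $v_y$ times the average of $F$ tends to $1$, which forces $|v_y|=1$. The reflection replaces $F$ by $-F$, so we may take $v=Y$. Then the averages of $1-F\ge0$ tend to $0$, and so do those of $|\dot x|^2=(1-F)(1+F)\le2(1-F)$.

Here the rotational symmetry of $q$ enters. The force $\ddot x=-2p_zFx$ is radial, so the angular momenta $\omega_{ij}=x_i\dot x_j-x_j\dot x_i$ are constant. Averaging $\sum_{i<j}\omega_{ij}^2\le|x|^2|\dot x|^2\le(\sup|x|^2)\,|\dot x|^2$ gives $\omega_{ij}=0$. So $x(0)$ and $\dot x(0)$ lie on a line $\mathbb{R}e$ with $|e|=1$. The force is tangent to this line at its points, and by uniqueness of solutions $x(t)=\xi(t)e$, where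
\[
\dot\xi^2=Q(\xi),\qquad\ddot\xi=\tfrac12Q'(\xi),\qquad Q(\xi)=1-F^2,\qquad F=f_0+p_z\xi^2 .
\]
The function $\xi$ is not constant, since otherwise $\dot x=0$ and $\dot y=F$ would be constant.

\emph{Subcase $f_0\neq\pm1$.} A multiple real zero of $Q$ has $F=\pm1$ and $Q'=-4p_zF\xi=0$, so $\xi=0$ and $f_0=\pm1$. Hence all real zeros are simple. The level set $\{(\xi,\nu):\nu^2=Q(\xi)\}$ of the phase plane is compact because $Q\to-\infty$ at infinity. On it the gradient $(-Q',2\nu)$ and the vector field $(\nu,\frac12Q')$ never vanish, since they vanish only where $\nu=0$, $Q=0$ and $Q'=0$. So the level set is a union of smooth circles, each a periodic orbit, and $\xi$ is periodic. Then $1-F\ge0$ is continuous, periodic and not identically zero, because $F\equiv1$ gives $\dot\xi\equiv0$. Its averages tend to a positive number, a contradiction.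

\emph{Subcase $f_0=\epsilon=\pm1$.} At a time when $\xi\neq0$, the bound $|\epsilon+p_z\xi^2|\le1$ forces $\epsilon p_z<0$. So $F=\epsilon(1-\mu\xi^2)$ with $\mu=-\epsilon p_z>0$, and $Q=2\mu\xi^2-\mu^2\xi^4$. If $\xi$ vanished at some time, then $\dot\xi$ would vanish too and $\xi\equiv0$; so $0<|\xi|\le\sqrt{2/\mu}$. The function $\xi_0(t)=\sqrt{2/\mu}\operatorname{sech}(\sqrt{2\mu}\,t)$ solves both equations, being the rescaling of $x_1$ in Lemma~\ref{lem:soliton}. It takes each value in $(0,\sqrt{2/\mu})$ once while increasing and once while decreasing, and the value $\sqrt{2/\mu}$ at $t=0$, so $\pm(\xi_0,\dot\xi_0)$ passes through every point of the level set with $\xi\neq0$. By uniqueness, $\xi(t)=\pm\xi_0(t-t_0)$ for some $t_0$. Then $F\to\epsilon$ at both ends, so $\epsilon=1$. Absorbing the sign into $e$ and undoing the reflection and the translation, we obtain \eqref{eq:solitons}.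
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
If $q$ is not a multiple of $|x|^2$, the conjecture fails by Section~\ref{sec:aniso}. Let $q=c|x|^2$; we may take $c=1$. A metric line, or an arc-length parametrized geodesic that satisfies \eqref{eq:limit}, satisfies \eqref{eq:average}, so it is a lift of a line or of a soliton by Proposition~\ref{prop:classify}. Conversely, lifts of lines are metric lines with $u$ constant, and lifts of solitons are metric lines by Proposition~\ref{prop:metric}, with $u\to\varepsilon Y$ as $t\to\pm\infty$. Both classes in the conjecture equal the set of lifts of lines and solitons.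
\end{proof}

\begin{remark}
The necessity of \eqref{eq:average} for metric lines is used only in step at most $2$ and in $\mathbb{G}_{|x|^2}$, and what is needed there can be checked by scaling. Let $\delta_r$ be the automorphism that acts as $r^j$ on $V_j$; it multiplies $d$ by $r$, and $d$ is continuous by the Chow--Rashevskii theorem. For a metric line, $g_T=\gamma(-T)^{-1}\gamma(T)$ satisfies $d(e,\delta_{1/T}g_T)=2$. Also, $g_T$ is the endpoint of the lift from $e$ of the projected arc translated to start at $0$.

In step at most $2$, write this lift as $\exp(\xi+\zeta)$ with $\xi\in V_1$, $\zeta\in V_2$, $\dot\xi=u$ and $\dot\zeta=\frac12[\xi,u]$. With $w=Pu_0$ and $r$ as in Section~\ref{sec:step}, $[\xi,u]=(t+T)[w,\dot r]+[r(t)-r(-T),u]$, and integration by parts gives $\zeta(T)=O(T)$. So $\delta_{1/T}g_T\to\exp(2w)$, whence $|w|=1$ and $u$ is constant.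

In $\mathbb{G}_{|x|^2}$, the $a$- and $z$-coordinates of $g_T$ are $\int(x-x(-T))\,dy$ and $\int|x-x(-T)|^2\,dy$. If $p_z=0$ and $u$ is not constant, then $y$ is bounded, integration by parts bounds these by $O(T)$ and $O(T^2)$, and $\delta_{1/T}g_T\to(2w,0,0,0)$, at distance $2|w|<2$ from $e$; so $\gamma$ is not a metric line. If $p_z\neq0$, then $x$ is bounded, both coordinates are $O(T)$, and $\delta_{1/T}g_T$ approaches the points $(0,\Delta y/T,0,0)$, which stay in a compact set and lie at distance $|\Delta y|/T$ from $e$. So $|\Delta y|/(2T)\to1$, and by continuity in $T$ the average of $F$ tends to $1$ or to $-1$, which is \eqref{eq:average} with $v=\pm Y$.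
\end{remark}

\begin{thebibliography}{9}

\bibitem{ABB}
Agrachev, Barilari, and Boscain, \emph{A Comprehensive Introduction to Sub-Riemannian Geometry}, Cambridge University Press, 2020.

\bibitem{CVB}
Daniella Catal\'a, Miriam Vollmayr-Lee, and Alejandro Bravo-Doddoli, \emph{Metric Lines in the Space of Curves}, arXiv:2511.21065 (2025).

\end{thebibliography}
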